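# Dials on cosets and games: averages along a fixed finite set in free actions of $A*B$

We work in ZFC. "Countable" means finite or countably infinite, and $1$ denotes the identity of every group.

## 1. A free action of $A*B$ with a dial on every coset

Let $A,B$ be nontrivial countable groups and $\Gamma=A*B$. Every $\gamma\in\Gamma$ has a unique reduced form $\gamma=l_k\cdots l_1$, where the *syllables* $l_j$ lie alternately in $A\setminus\{1\}$ and $B\setminus\{1\}$. We write $|\gamma|=k$, so $|1|=0$. In an action, the rightmost syllable $l_1$ acts first.

**Definition (blocks).** A *block* is a coset $A\gamma$ or $B\gamma$ with $\gamma\in\Gamma$. The set of all blocks is $\mathfrak B$. If $\beta$ is a block, so is $\beta\gamma$ for each $\gamma\in\Gamma$.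

Each $\gamma$ lies in exactly two blocks, $A\gamma$ and $B\gamma$. Join $\gamma$ to these two. A path without backtracking that starts at $\gamma$ multiplies $\gamma$ on the left by syllables taken alternately from $A$ and $B$, so it ends at $l_k\cdots l_1\gamma$ with $l_k\cdots l_1$ reduced, and it never returns to $\gamma$. The resulting picture is a tree in which every group element has exactly two exits, one through its $A$-block and one through its $B$-block. The picture guides the eye; the proofs below are algebraic.

Now put on every block a *dial*, a natural number $n(\beta)$. It says through which of infinitely many copies a letter is to act. Let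
$$G=\mathop{*}_{n\in\mathbb N}(A_n*B_n),$$
where $A_n,B_n$ are copies of $A,B$, and let $l_n$ be the $n$-th copy of a letter $l\in A\cup B$. The countably infinite group $G$ acts on $2^G$ by homeomorphisms, $(gp)(h)=p(hg)$. Let
$$P=\{p\in2^G:\ gp\ne p\text{ for all }g\in G\setminus\{1\}\}.$$

For $g\ne1$ the set $\{p: gp\neq p\}$ is open, since $gp\ne p$ means $p(hg)\ne p(h)$ for some $h$. It is dense: given finitely many prescribed coordinates, choose $h$ with $h$ and $hg$ both not prescribed (they are distinct) and let $p(h)\ne p(hg)$. So $P$ is a comeager $G_\delta$ set. It is $G$-invariant, because $gg'p=g'p$ means $g'^{-1}gg'p=p$.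

**The action.** Let $X=P\times\mathbb N^{\mathfrak B}$, a Polish space. For $\gamma\in\Gamma$ let $(\gamma\cdot n)(\beta)=n(\beta\gamma)$; this is an action of $\Gamma$ on $\mathbb N^{\mathfrak B}$. Put
$$l\cdot(p,n)=\begin{cases}(l_{n(A)}\,p,\ l\cdot n)& l\in A,\\ (l_{n(B)}\,p,\ l\cdot n)& l\in B.\end{cases}$$
For $l\in A$ we have $(l\cdot n)(A)=n(Al)=n(A)$. So for $l,l'\in A$ both letters use the same copy, and $l'\cdot(l\cdot(p,n))=((l'l)_{n(A)}p,\,l'l\cdot n)=(l'l)\cdot(p,n)$. Hence $A$ acts; likewise $B$ acts; so $\Gamma=A*B$ acts. The action is continuous, because $n\mapsto n(A)$ and $n\mapsto n(B)$ are locally constant.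

Let $\gamma=l_k\cdots l_1$ be reduced and $\gamma_j=l_j\cdots l_1$. Before $l_j$ acts, the dials are $\gamma_{j-1}\cdot n$, and $(\gamma_{j-1}\cdot n)(A)=n(A\gamma_{j-1})$. Therefore
$$\gamma\cdot(p,n)=(\Phi_n(\gamma)p,\ \gamma\cdot n),\qquad \Phi_n(\gamma)=(l_k)_{n_k}\cdots(l_1)_{n_1},\tag{1}$$
where $n_j=n(A\gamma_{j-1})$ if $l_j\in A$ and $n_j=n(B\gamma_{j-1})$ if $l_j\in B$. In both cases $n_j$ is *the dial on the block that contains $\gamma_{j-1}$ and $\gamma_j$*.

For example, if $A=\langle a\rangle$ and $B=\langle b\rangle$ are infinite cyclic, then $\Phi_n(ba^2)=b_{n(Ba^2)}\,(a^2)_{n(A)}$.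

**The action is free.** If $\gamma\ne1$, the word $\Phi_n(\gamma)$ is reduced in $G$, because its syllables lie alternately in factors of $A$-type and of $B$-type. So $\Phi_n(\gamma)\ne1$ and $\Phi_n(\gamma)p\ne p$.

What the construction is for: suppose we know a finite amount of information about $p$, involving only copies with index below $N$. If we turn the dials along some path to $N$, we move $p$ by a word that has nothing to do with that information. We shall use this to show that a Borel subset of $X$ cannot be spread evenly over all the sets $Dx$ and their translates, whatever finite $D$ is taken. The difficulty is that a Borel set can read the dials too.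

## 2. Empirical measures along a finite set, and four statements

Let $\Gamma$ now be any countably infinite group. Let $\lambda$ be Lebesgue measure on $[0;1]$, $\Omega=[0;1]^\Gamma$ and $\boldsymbol\lambda=\lambda^\Gamma$. The group acts on $\Omega$ by the Bernoulli shift $(\gamma\cdot x)(\delta)=x(\delta\gamma)$, which preserves $\boldsymbol\lambda$. For a compact metric space $K$, let $\mathrm{Prob}(K^\Gamma)$ be the space of Borel probability measures on $K^\Gamma$ with the weak$^*$ topology. Recall that $\nu\mapsto\nu(W)$ is lower semicontinuous for open $W$ and upper semicontinuous for closed $W$.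

**Definition (coding map, empirical measure).** Let $\Gamma\curvearrowright X$ be a Borel action on a standard Borel space and $g:X\to K$ a Borel map. The coding map $[\![g]\!]:X\to K^\Gamma$ is $[\![g]\!](x)(\gamma)=g(\gamma\cdot x)$. For a Borel probability measure $\mu$ on $X$ let $\mathbb M_\mu[\![g]\!]=[\![g]\!]_*\mu$. For nonempty finite $D\subset\Gamma$ let
$$\mathbb M_D[\![g]\!](x)=\frac1{|D|}\sum_{d\in D}\delta_{[\![g]\!](d\cdot x)}\in\mathrm{Prob}(K^\Gamma),$$
with $\delta_y$ the Dirac measure at $y$.

So $\mathbb M_{\boldsymbol\lambda}[\![f]\!]$ is the law of the random coloring $\gamma\mapsto f(\gamma\cdot x)$ of $\Gamma$, and $\mathbb M_D[\![g]\!](x)$ is the law of the coloring seen from a random point of $Dx$. For example, let $K=\{0,1\}$ and $f(x)=\mathbf 1[x(1)<1/2]$. Then $f(\gamma\cdot x)=\mathbf 1[x(\gamma)<1/2]$, so $\mathbb M_{\boldsymbol\lambda}[\![f]\!]$ is the fair coin measure on $\{0,1\}^\Gamma$.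

The question, from Anton Bernshteyn, "Ergodic Theorems for the Shift Action and Pointwise Versions of The Abért–Weiss Theorem", arXiv:1808.00596 (2018), is this. Fix a Borel $f:\Omega\to K$ and an open neighborhood $U$ of $\mathbb M_{\boldsymbol\lambda}[\![f]\!]$. Is there always one nonempty finite $D\subset\Gamma$ such that *every* free Borel action $\Gamma\curvearrowright X$ admits a Borel $g:X\to K$ with
$$\mathbb M_D[\![g]\!](x)\in U\qquad\text{for all }x\in X\,?\tag{2}$$
The set $D$ is chosen before the action, and no exceptional $x$ is allowed. The answer is no, already for $\Gamma=F_2$ and the fair coin $f$ above.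

**Theorem 1.** Let $\Gamma=A*B$ with $A,B$ nontrivial countable groups, not both of order $2$. There is a free Borel (indeed continuous) action of $\Gamma$ on a Polish space $X$ such that for every $\delta>0$ there is a finite $C\subset\Gamma$ with the following property. For every Borel $\mathcal A\subseteq X$ and every nonempty finite $D\subset\Gamma$ there are $x\in X$, $c\in C$ with
$$\frac{|\{d\in D:\ c\,d\cdot x\in\mathcal A\}|}{|D|}\in[0,\delta]\cup[1-\delta,1].$$

**Corollary 2.** Let $\Gamma=A*B$ be as in Theorem 1, $K$ compact metric, $f:\Omega\to K$ Borel. If $f$ is not $\boldsymbol\lambda$-a.e. constant, there is an open $U\ni\mathbb M_{\boldsymbol\lambda}[\![f]\!]$ such that no nonempty finite $D$ has the property required in the question; moreover one action $X$ witnesses this for all $D$ at once. (If $f=k$ a.e., then $D=\{1\}$, $g\equiv k$ works for every $U$.)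

**Theorem 3.** Suppose the countably infinite group $\Gamma$ satisfies

($*$) for every finite $F\subset\Gamma$ and $L\in\mathbb N$ there is an amenable subgroup $N\le\Gamma$ with $|N|\ge L$ and $\gamma N\gamma^{-1}=N$ for all $\gamma\in F$.

Then $D$ exists for all $K,f,U$. In particular this holds for all amenable $\Gamma$ and all $\Gamma$ with an infinite amenable normal subgroup (for example $F_2\times\mathbb Z$).

**Corollary 4.** For a free product $\Gamma=A*B$ of nontrivial countable groups, the answer is "yes for all $K,f,U$" if and only if $\Gamma\cong\mathbb Z/2*\mathbb Z/2$ (which is amenable).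

A classification for arbitrary $\Gamma$ is not given here. Theorem 3 is a complement and is not needed for the negative answer.

**Proof of Corollary 2 from Theorem 1.** The purpose is to turn "some translate of $\mathcal A$ is very unbalanced on $Dx$" into "the empirical measure leaves $U$". Let $\kappa=f_*\boldsymbol\lambda$. Since $f$ is not a.e. constant, the support of $\kappa$ contains two points $k_0\ne k_1$. Let $\rho$ be half their distance and $V$ the open ball of radius $\rho$ about $k_0$. Then $\kappa(V)>0$. A point at distance $\le\rho$ from $k_0$ is not at distance $<\rho$ from $k_1$, so $\overline V$ misses the open $\rho$-ball about $k_1$, and $\kappa(\overline V)<1$. Choose $\delta>0$ with $\delta<\kappa(V)$ and $\kappa(\overline V)<1-\delta$, let $X$ and $C$ be as in Theorem 1, and put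
$$U=\{\nu:\ \nu(y(c)\in V)>\delta\ \text{ and }\ \nu(y(c)\in\overline V)<1-\delta\ \text{ for all }c\in C\}.$$
This is open by semicontinuity, as $C$ is finite. It contains $\mathbb M_{\boldsymbol\lambda}[\![f]\!]$, because the law of $f(c\cdot x)$ is $\kappa$ for every $c$. Suppose $g:X\to K$ is Borel and (2) holds for some $D$. Let $\mathcal A=g^{-1}(V)$. Since $[\![g]\!](d\cdot x)(c)=g(cd\cdot x)$,
$$\frac{|\{d\in D: cd\cdot x\in\mathcal A\}|}{|D|}=\mathbb M_D[\![g]\!](x)\big(y(c)\in V\big)\in(\delta,1-\delta)$$
for all $x\in X$, $c\in C$. This contradicts Theorem 1. The action does not depend on $D$. If $f=k$ a.e., then $\mathbb M_{\boldsymbol\lambda}[\![f]\!]$ is the Dirac measure at the constant function $k$, and so is $\mathbb M_{\{1\}}[\![g]\!](x)$ for $g\equiv k$. $\square$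

**Proof of Corollary 4 from Corollary 2 and Theorem 3.** If $A,B$ are not both of order $2$, Corollary 2 with $K=\{0,1\}$ and $f(x)=\mathbf 1[x(1)<1/2]$ gives the answer "no". So "yes" forces $|A|=|B|=2$. Conversely $\mathbb Z/2*\mathbb Z/2$ is infinite dihedral, hence amenable, and Theorem 3 applies. $\square$

## 3. Small cases: the integers, one row in $F_2$, and labelings that are not Borel

We use the following theorem several times. By Kechris, Solecki and Todorcevic (*Borel chromatic numbers*, Adv. Math. 141 (1999)), a Borel graph all of whose degrees are at most $k$ has a Borel proper coloring with $k+1$ colors. It then has a Borel maximal independent set: if $X_1,\dots,X_{k+1}$ are the color classes, start with $Y_1=X_1$ and let $Y_{i+1}$ be $Y_i$ together with the points of $X_{i+1}$ that have no neighbor in $Y_i$. In all our uses the neighbors of $x$ lie among $h_1x,\dots,h_rx$ for fixed group elements $h_i$, so these sets are Borel.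

**The integers.** Let $\mathbb Z$ act freely by powers of $T$, and ask only that the frequency of the label $1$ along $Dx$ be near $1/2$, with $D=\{0,\dots,n-1\}$. Fix $k$ and take a Borel set $Y$ that is maximal subject to this: distinct points of $Y$ in one orbit are at least $k$ steps apart. By maximality each $x$ has a point of $Y$ fewer than $k$ steps away, so $Y$ is unbounded in both directions in each orbit. Let $g(x)=1$ if the least $i\ge0$ with $T^{-i}x\in Y$ is even, and $g(x)=0$ otherwise. Cut the window $x,Tx,\dots,T^{n-1}x$ at the points of $Y$. There are at most $n/k+2$ pieces, and on each piece the labels alternate, so the numbers of ones and zeros differ by at most $1$. Hence the frequency of ones is within $\frac12\left(\frac1k+\frac2n\right)$ of $\frac12$ for every $x$.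

**One row in $F_2$.** Let $F_2=\langle a\rangle*\langle b\rangle$ and $D=\{1,a,\dots,a^{n-1}\}$. In any free Borel action of $F_2$, the labeling just described for $T=a$ is balanced along $Dx$ for every $x$, and also along $cDx=D(cx)$ for $c\in\langle a\rangle$. So a neighborhood $U$ that looks only at coordinates $y(c)$ with $c\in\langle a\rangle$ refutes nothing. The coordinate $c=b$ is different. The points $ba^ix$ are no longer in a row: $ba^i(ba^j)^{-1}=ba^{i-j}b^{-1}$ begins and ends in $B$, so in the tree each of the elements $ba^i$ sees every other one through its $B$-exit. We shall see (after Proposition 7) that in the action of Section 1, for every Borel $\mathcal A$ there is an $x$ with $bDx\subseteq\mathcal A$, or an $x$ with $abDx\cap\mathcal A=\emptyset$. The set $C$ in Theorem 1 contains words that do for most of an arbitrary $D$ what $b$ and $ab$ do for this row.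

**Without Borelness there is no obstruction of this kind.** Let any countably infinite $\Gamma$ act freely on $X$ and let $|D|=n$. On one orbit choose labels in $\{0,1\}$ by independent fair coins, and let $\mathcal E_x$ be the event that the frequency of ones along $Dx$ is not in $(\frac14,\frac34)$. By Hoeffding's inequality its probability is at most $2e^{-n/8}$. The event depends only on the labels on $Dx$, so it is independent of the family of all $\mathcal E_{x'}$ with $x'\notin D^{-1}Dx$, and $|D^{-1}Dx|\le n^2$. If $n$ is so large that $e\cdot 2e^{-n/8}\cdot n^2\le1$, the Lovász Local Lemma shows that any finitely many of these events can be avoided together. By compactness of $\{0,1\}^{\text{orbit}}$ all of them can. This gives a good labeling of each orbit. To get a map on $X$ we must select one labeling for each orbit, and nothing makes that selection Borel. A negative answer must therefore use that $\mathcal A$ is Borel.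

## 4. How far Baire category goes in the shift on $2^\Gamma$

The first tool for Borel sets is category. Let $\mathcal A$ be a Borel subset of $2^\Gamma$, where $(\gamma p)(h)=p(h\gamma)$. Either $\mathcal A$ is meager or it is comeager in some basic open set $O=\{p: p|_R=q\}$ with $R\subset\Gamma$ finite. Suppose the latter, and let $E\subset\Gamma$ be a finite set for which we want a $p$ with $e\cdot p\in\mathcal A$ for all $e\in E$. If the open set $\bigcap_{e\in E}e^{-1}O$ is nonempty, a generic point of it will do. This set is defined by the requirements
$$p(he)=q(h)\qquad(h\in R,\ e\in E).$$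
They are consistent if the coordinates $he$ are all distinct. But if $he=h'e'$, that is, $e'e^{-1}=h'^{-1}h\in R^{-1}R$, two requirements meet in one coordinate and may contradict each other. For instance, if $\mathcal A=\{p:p(1)=1,\ p(e_0)=0\}$ with $e_0\neq 1$, then no $p$ has both $p\in\mathcal A$ and $e_0p\in\mathcal A$, since $(e_0p)(1)=p(e_0)$. The set $C$ must be chosen before $\mathcal A$, and $\mathcal A$ may depend on $D$, so we have no control over $R$. Here the argument stops.

What is missing is the possibility to move $p$, *after $R$ is known*, by elements unrelated to $R$. The dials supply it: if all dials on the path from $1$ to $e$ have a large value $N$, then $\Phi_n(e)$ is the copy of $e$ in $A_N*B_N$. There is a new problem. Now $\mathcal A\subseteq P\times\mathbb N^{\mathfrak B}$, and we need *one* function $n$ such that $(\Phi_n(e)p,\,e\cdot n)\in\mathcal A$ for all $e\in E$, although the functions $e\cdot n$ are all readings of the same dials from different places. The way out is to let each $e\in E$ control only the dials on one side of it, so that these territories are disjoint and avoid the connecting paths,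 and to ask that the controller of that side be able to force membership in $\mathcal A$ against any behavior of the other dials. That is a game, and Borel games are determined. If the controller of the $A$-side cannot force $\mathcal A$, the controller of the $B$-side can force its complement.

## 5. The $A$-side and the $B$-side of a group element

This section sets up the territories and proves three facts about them.

Let $\Gamma_A$ (resp. $\Gamma_B$) be the set of $\gamma\ne1$ whose **rightmost** syllable is in $A$ (resp. $B$). Then $\Gamma=\{1\}\sqcup\Gamma_A\sqcup\Gamma_B$. In the tree, $\Gamma_Ae$ consists of the elements that one reaches from $e$ by leaving through the block $Ae$.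

Each block has at least two elements and a unique element of minimal length: write it as $A\delta$ with $\delta=1$ or the leftmost syllable of $\delta$ in $B$; its other elements are the reduced products $l\delta$ with $l\in A\setminus\{1\}$. The same holds for $B\delta$ with $A,B$ exchanged.

Let $\mathfrak S_A$ be the set of blocks contained in $\Gamma_A\cup\{1\}$, and $\mathfrak S_B$ the set of blocks contained in $\Gamma_B\cup\{1\}$. If the minimal element $\delta$ of a block is not $1$, all elements of the block have the same rightmost syllable as $\delta$. The blocks containing $1$ are $A\subset\Gamma_A\cup\{1\}$ and $B\subset\Gamma_B\cup\{1\}$. So every block is in $\mathfrak S_A$ or $\mathfrak S_B$, and not in both, as it has two elements. Thus $\mathfrak B=\mathfrak S_A\sqcup\mathfrak S_B$. For $e\in\Gamma$ put $\mathfrak S_A(e)=\{\zeta e:\zeta\in\mathfrak S_A\}$, the set of blocks contained in $\Gamma_Ae\cup\{e\}$, and define $\mathfrak S_B(e)$ likewise. Multiplying by $e$ gives $\mathfrak B=\mathfrak S_A(e)\sqcup\mathfrak S_B(e)$.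

**Definition ($A$-free, $B$-free).** A set $E\subset\Gamma$ is *$A$-free* if $e'e^{-1}\in\Gamma_B$ for all distinct $e,e'\in E$, and *$B$-free* if $e'e^{-1}\in\Gamma_A$ for all distinct $e,e'\in E$.

Since $ee'^{-1}$ is the inverse of $e'e^{-1}$, for an $A$-free set $e'e^{-1}$ both begins and ends with a $B$-syllable: any two elements see each other through their $B$-exits. For example, $\{ba^i:0\le i<n\}$ in $F_2$ is $A$-free, and $\{aba^i:0\le i<n\}$ is $B$-free. The set $\{1,ab\}$ is $A$-free only if both $ab$ and $(ab)^{-1}=b^{-1}a^{-1}$ are in $\Gamma_B$; the second is not, so it is not $A$-free. It is not $B$-free either, since $ab\notin\Gamma_A$.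

**Definition (weights).** Fix a finite-to-one map $\|\cdot\|:(A\cup B)\setminus\{1\}\to\{1,2,\dots\}$. Let $\|\gamma\|$ be the sum of the weights of the syllables of $\gamma$, so $\|1\|=0$. For a block $\beta$ with minimal element $\delta$ put $\tau(\beta)=\|\delta\|$.

An element of weight at most $j$ has at most $j$ syllables, each from a finite set. Each element is minimal in at most two blocks. So finitely many blocks have $\tau\le j$.

**Lemma 5.** (a) If $E$ is $A$-free, the sets $\mathfrak S_A(e)$, $e\in E$, are pairwise disjoint.

(b) Let $E$ be $A$-free, $1\in E$, let $e=l_k\cdots l_1\in E$ be reduced, and $\gamma_j=l_j\cdots l_1$. Then no block containing both $\gamma_{j-1}$ and $\gamma_j$ $(1\le j\le k)$ lies in $\mathfrak S_A(h)$, for any $h\in E$.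

(c) If $\zeta\in\mathfrak S_A$ and $t\ne1$ has leftmost syllable in $B$, then $\tau(\zeta t)=\tau(\zeta)+\|t\|>\tau(\zeta)$.

The same statements hold with $A$ and $B$ exchanged.

**Proof of (a): territories are disjoint.** Let $\beta\in\mathfrak S_A(e)\cap\mathfrak S_A(e')$ with $e\neq e'$ in $E$. We have $e'\in\Gamma_Be$, so $e'\notin\Gamma_Ae\cup\{e\}$; likewise $e\notin\Gamma_Ae'\cup\{e'\}$. Hence $\beta$ contains neither $e$ nor $e'$, and $\beta\subset\Gamma_Ae\cap\Gamma_Ae'$. An element of $\beta$ has the form $se=s'e'$ with $s,s'\in\Gamma_A$, so $s=s't$ with $t=e'e^{-1}$. Since $s'$ ends with an $A$-syllable and $t$ begins with a $B$-syllable, the product $s't$ is reduced, so the rightmost syllable of $s$ is that of $t$. It lies in $B$, a contradiction.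

**Proof of (b): territories avoid the connecting paths.** It suffices to show that all $\gamma_jh^{-1}$, $0\le j\le k$, lie in $\Gamma_B\cup\{1\}$. For then a block containing $\gamma_{j-1}$ and $\gamma_j$ has two distinct elements in $\Gamma_Bh\cup\{h\}$, and they cannot both lie in $\Gamma_Ah\cup\{h\}$, since these two sets meet only in $h$. For $j=0$ we have $\gamma_0h^{-1}=1\cdot h^{-1}\in\Gamma_B\cup\{1\}$, because $1,h\in E$. Suppose the claim fails and take the first failing $j$. Left multiplication by $l_j$ takes $\gamma_{j-1}h^{-1}\in\Gamma_B\cup\{1\}$ to an element of $\Gamma_A$. Left multiplication of an element of $\Gamma_B$ by a syllable gives an element of $\Gamma_B\cup\{1\}$: if the element has length at least $2$, its rightmost syllable is untouched; if it is a single $b\in B$, the product is $l_jb$ with $l_j\in A$, which is in $\Gamma_B$, or an element of $B$. So $\gamma_{j-1}h^{-1}=1$ and $l_j\in A$. Then $eh^{-1}=l_k\cdots l_j\,\gamma_{j-1}h^{-1}=l_k\cdots l_j\in\Gamma_A$. In particular $e\ne h$, and this contradicts $A$-freeness.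

**Proof of (c): blocks look farther away from across the $B$-side.** Let $\delta$ be the minimal element of $\zeta$. If $\delta=1$, then $\zeta=A$, because the other block containing $1$ is not in $\mathfrak S_A$; then $\zeta t=At$ has minimal element $t$, as $t$ begins in $B$. If $\delta\ne1$, then $\delta\in\Gamma_A$, so $\delta t$ is a reduced concatenation with the same leftmost syllable as $\delta$, and it is the minimal element of $\zeta t$. In both cases $\tau(\zeta t)=\|\delta\|+\|t\|$. $\square$

## 6. The two players who set the dials

Fix a Borel set $\mathcal A\subseteq X=P\times\mathbb N^{\mathfrak B}$.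

**Definition (the game $\mathcal G(p)$, $p\in P$).** At stage $j=0,1,2,\dots$ player I chooses the values of $n$ on the finitely many $\beta\in\mathfrak S_A$ with $\tau(\beta)=j$; then II chooses the values of $n$ on the finitely many $\beta\in\mathfrak S_B$ with $\tau(\beta)=j$. (If there are no such blocks, the player has only the empty move.) Together the moves make up one $n\in\mathbb N^{\mathfrak B}$. Player I wins if $(p,n)\in\mathcal A$; otherwise II wins.

At stage $0$ player I sets the dial $n(A)$, then II sets $n(B)$.

Recall Martin's Borel determinacy theorem (Ann. of Math. 102 (1975)): in a game of length $\omega$ with countably many possible moves, in which every legal position has a legal next move and the set of runs won by I is Borel, one of the players has a winning strategy.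

So for each single $p$ some player wins $\mathcal G(p)$. We need more: one player who wins for all generic $p$ in some open set. The set of $p$ for which I wins is defined with a quantifier over strategies, so it is not visibly Borel, and we cannot just quote the Baire property of Borel sets. We avoid this by letting the two players *also play $p$*, in the manner of a Banach–Mazur game, and applying determinacy once, to the combined game.

**Lemma 6.** There are a player $J\in\{\mathrm I,\mathrm{II}\}$, a finite $R\subset G$ and $q\in2^R$, and a comeager $G$-invariant set $Q\subseteq P$ such that, with $O=\{p\in2^G:p|_R=q\}$, player $J$ has a winning strategy in $\mathcal G(p)$ for every $p\in O\cap Q$.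

**Step 1: the combined game.** A *condition* is a function $u$ from a finite subset of $G$ to $\{0,1\}$; put $[u]=\{p\in2^G:u\subset p\}$. Enumerate $G=\{g_0,g_1,\dots\}$. In the game $\mathcal G^*$, at stage $j$ player I plays a pair $(u,m)$, where $m$ is a legal move of I at stage $j$ in the games $\mathcal G(p)$ (these moves do not depend on $p$) and $u$ is a condition that extends all earlier conditions and has $g_j$ in its domain. Then II plays a pair $(u',m')$, where $m'$ is a legal move of II at stage $j$ and $u'$ is a condition extending $u$. The union of all conditions is a point $p\in2^G$ and the dial moves form some $n\in\mathbb N^{\mathfrak B}$. Player I wins if $p\in P$ and $(p,n)\in\mathcal A$. There are countably many moves, and $(p,n)$ depends continuously on the run, so the payoff is Borel. Hence one player $J$ has a winning strategy $\Sigma$ in $\mathcal G^*$.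

**Step 2: the exceptional meager set.** Call a finite sequence of legal moves consistent with $\Sigma$ a *$\Sigma$-position* if it ends with a move of $J$; if $J=\mathrm{II}$, the empty sequence also counts. Let $u^\pi$ be the last condition in $\pi$ (the empty condition if $\pi$ is empty). There are countably many $\Sigma$-positions. For a $\Sigma$-position $\pi$ and a dial move $m$ that is legal for the opponent at $\pi$, let $\mathcal D(\pi,m)$ be the union of all sets $[u'']$, where $u''$ is the condition in $\Sigma$'s answer to some legal move $(u',m)$ of the opponent at $\pi$. This is an open subset of $[u^\pi]$. It is dense in $[u^\pi]$: given a condition $v\supseteq u^\pi$, the opponent may play $(u',m)$ with some $u'\supseteq v$ (with $u'=v$ if the opponent is II; with $g_j$ added to the domain if necessary if the opponent is I), and then $[u'']\subseteq[v]$. So $[u^\pi]\setminus\mathcal D(\pi,m)$ is nowhere dense. Let $Z$ be the union of these countably many nowhere dense sets, and $Q_0=P\setminus Z$, a comeager set.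

If $J=\mathrm I$, let $q$ be the condition in the first move of $\Sigma$; if $J=\mathrm{II}$, let $q$ be the empty condition. Let $R$ be the domain of $q$, so that $O=[q]$.

**Step 3: $J$ wins $\mathcal G(p)$ for $p\in O\cap Q_0$.** While playing $\mathcal G(p)$, player $J$ keeps on the side a $\Sigma$-position $\pi$ with $p\in[u^\pi]$ whose dial moves are exactly those played so far in $\mathcal G(p)$. At the start, if $J=\mathrm I$, this is $\Sigma$'s first move, and $J$ plays its dial part; if $J=\mathrm{II}$, it is the empty position. In both cases $p\in O=[u^\pi]$. When the opponent makes a dial move $m$, we have $p\in[u^\pi]$ and $p\notin Z$, so $p\in\mathcal D(\pi,m)$. Hence there is a legal move $(u',m)$ for which $\Sigma$'s answer $(u'',m'')$ satisfies $p\in[u'']$; take the first such $u'$ in a fixed enumeration of conditions. Player $J$ plays $m''$ in $\mathcal G(p)$ and adds $(u',m),(u'',m'')$ to $\pi$. In the limit $J$ has produced a run of $\mathcal G^*$ consistent with $\Sigma$. All its conditions are contained in $p$, and their union is total by the rule about $g_j$, so the point built is $p$. As $J$ wins this run of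 $\mathcal G^*$ and $p\in P$, we get $(p,n)\in\mathcal A$ if $J=\mathrm I$ and $(p,n)\notin\mathcal A$ if $J=\mathrm{II}$. So $J$ wins $\mathcal G(p)$.

**Step 4: making the comeager set invariant.** $Q=\bigcap_{g\in G}g^{-1}Q_0$ is comeager, because $G$ is countable and acts by homeomorphisms; it is $G$-invariant and contained in $Q_0$. $\square$

Remark. If all conditions are required to extend a given condition $u$, the same proof shows that $[u]$ contains a nonempty basic open set in which the set $W_{\mathrm I}$ of all $p\in P$ with I winning $\mathcal G(p)$ is comeager or meager. So $W_{\mathrm I}$ has the Baire property: if $V$ (resp. $V'$) is the union of the basic open sets in which it is comeager (resp. meager), then $V\cup V'$ is open and dense, and $W_{\mathrm I}$ differs from $V$ by a meager set. Only Lemma 6 is used below.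

## 7. One function of dials that wins all the games of an $A$-free set

**Proposition 7.** Let $J$ be as in Lemma 6. If $J=\mathrm I$, then for every nonempty finite $A$-free $E\subset\Gamma$ there is $x\in X$ with $e\cdot x\in\mathcal A$ for all $e\in E$. If $J=\mathrm{II}$, then for every nonempty finite $B$-free $E\subset\Gamma$ there is $x\in X$ with $e\cdot x\notin\mathcal A$ for all $e\in E$.

We carry out the case $J=\mathrm I$ and then go through the case $J=\mathrm{II}$.

**Step 1: normalization.** Fix $e_0\in E$. The set $Ee_0^{-1}$ is again $A$-free, since the quotients $e'e^{-1}$ do not change. If $x$ works for $Ee_0^{-1}$, then $e_0^{-1}\cdot x$ works for $E$. So assume $1\in E$.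

**Step 2: the dials on the paths.** The purpose is to fix $\Phi_n(e)$ for all $e\in E$ before the remaining dials are known. Choose $N$ such that all syllables of elements of $R$ lie in factors $A_m,B_m$ with $m<N$. Put $n(\beta)=N$ for every block $\beta\notin\bigcup_{e\in E}\mathfrak S_A(e)$. Let $\iota_N:\Gamma\to A_N*B_N\le G$ be the canonical isomorphism onto $A_N*B_N$. In (1), the index $n_j$ for $\gamma=e\in E$ is the dial on the block containing $\gamma_{j-1}$ and $\gamma_j$. By Lemma 5(b) that block is in no $\mathfrak S_A(h)$, $h\in E$, so its dial is $N$. Hence, however $n$ is extended,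
$$\Phi_n(e)=\iota_N(e)\qquad(e\in E).\tag{3}$$

**Step 3: the choice of $p$.** We want $\iota_N(e)p\in O$ for all $e\in E$, that is,
$$p(h\,\iota_N(e))=q(h)\qquad(h\in R,\ e\in E).$$
This is the place where Section 4 got stuck, and now the coordinates are distinct. Indeed, if $h\iota_N(e)=h'\iota_N(e')$, then $h'^{-1}h=\iota_N(e'e^{-1})$ lies both in the subgroup generated by the factors of index $<N$ and in $A_N*B_N$. By uniqueness of reduced forms in $G$ these subgroups meet only in $1$; so $h=h'$ and $e=e'$. Hence the requirements define a nonempty open set, and since $Q$ is comeager we can choose $p\in Q$ in it. Put $p_e=\iota_N(e)p$. Then $p_e\in O\cap Q$ by invariance of $Q$. Let $\sigma_e$ be a winning strategy for I in $\mathcal G(p_e)$.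

**Step 4: the remaining dials, by recursion.** By Lemma 5(a) the sets $\mathfrak S_A(e)$, $e\in E$, are pairwise disjoint. For $\beta\in\mathfrak S_A(e)$ let the *rank* of $\beta$ be $\tau(\beta e^{-1})$. We define $n$ on blocks of rank $j$ by induction on $j$, so that for every $e\in E$ the function $e\cdot n$ is a run of $\mathcal G(p_e)$ in which I follows $\sigma_e$. Recall $(e\cdot n)(\zeta)=n(\zeta e)$. At stage $j$ the strategy $\sigma_e$ must know two kinds of earlier moves.

- I's own moves: the values $n(\zeta e)$ for $\zeta\in\mathfrak S_A$ with $\tau(\zeta)<j$. These blocks $\zeta e$ are in $\mathfrak S_A(e)$ and have rank $\tau(\zeta)<j$.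
- II's moves: the values $n(\zeta e)$ for $\zeta\in\mathfrak S_B$ with $\tau(\zeta)<j$. Such a block is in $\mathfrak S_B(e)$, hence not in $\mathfrak S_A(e)$. If it is in no $\mathfrak S_A(e')$, $e'\in E$, its dial is $N$. Otherwise $\zeta e=\zeta'e'$ with $e'\ne e$ in $E$ and $\zeta'\in\mathfrak S_A$. Then $\zeta=\zeta't$ with $t=e'e^{-1}$, whose leftmost syllable is in $B$. By Lemma 5(c), the rank $\tau(\zeta')$ of $\zeta e$ satisfies $\tau(\zeta')<\tau(\zeta)<j$.

So all needed values are already defined. Let $\sigma_e$ give the values $n(\zeta e)$ for $\zeta\in\mathfrak S_A$, $\tau(\zeta)=j$; these are exactly the blocks of rank $j$ in $\mathfrak S_A(e)$. Doing this for all $e\in E$ and all $j$ completes $n$.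

**Step 5: conclusion for $J=\mathrm I$.** Let $x=(p,n)$. By (1) and (3), $e\cdot x=(p_e,e\cdot n)$, and $e\cdot n$ is a run of $\mathcal G(p_e)$ in which I follows the winning strategy $\sigma_e$. So $e\cdot x\in\mathcal A$ for all $e\in E$.

**Step 6: the case $J=\mathrm{II}$.** Let $E$ be $B$-free. As before assume $1\in E$. Choose $N$ as in Step 2 and put $n(\beta)=N$ for $\beta\notin\bigcup_{e\in E}\mathfrak S_B(e)$. By the exchanged Lemma 5(b), (3) holds. Step 3 did not use which kind of freeness $E$ has: it gives $p\in Q$ with all $p_e=\iota_N(e)p\in O\cap Q$. Let $\sigma_e$ be a winning strategy for II in $\mathcal G(p_e)$. The sets $\mathfrak S_B(e)$ are pairwise disjoint by the exchanged Lemma 5(a), and for $\beta\in\mathfrak S_B(e)$ the rank is $\tau(\beta e^{-1})$. At stage $j$ player II must know her own moves at stages $<j$, which are values at blocks of $\mathfrak S_B(e)$ of rank $<j$, and I's moves at stages $\le j$, that is, $n(\zeta e)$ for $\zeta\in\mathfrak S_A$ with $\tau(\zeta)\le j$. Such $\zeta e$ is not in $\mathfrak S_B(e)$. Either its dial is $N$, or $\zeta e=\zeta'e'$ with $e'\ne e$ in $E$, $\zeta'\in\mathfrak S_B$,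 and $\zeta=\zeta't$, where $t=e'e^{-1}$ begins with an $A$-syllable. By the exchanged Lemma 5(c), its rank is $\tau(\zeta')<\tau(\zeta)\le j$. The strict inequality in Lemma 5(c) is what makes this work although I moves first at each stage. So the recursion goes through, and $e\cdot x=(p_e,e\cdot n)\notin\mathcal A$ for all $e\in E$. $\square$

For the row $D=\{1,a,\dots,a^{n-1}\}$ in $F_2$, apply Proposition 7 to the $A$-free set $bD$ or to the $B$-free set $abD$. This gives the statement announced in Section 3.

## 8. Words that spread out most of an arbitrary finite set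

To finish Theorem 1 we need finitely many words $c$, chosen before $D$, such that for every $D$ some $cD$ is $A$-free and $acD$ is $B$-free, up to a small part of $D$. The small part cannot be avoided: given a finite $C$ and $a\in A\setminus\{1\}$, let $D=\{c^{-1},c^{-1}a:c\in C\}$. Then $cD\ni1,a$ for each $c\in C$, so no $cD$ is $A$-free.

We now assume $|B|\ge3$; this loses nothing, since $A$ and $B$ play symmetric roles in Theorem 1. Fix $a\in A\setminus\{1\}$ and $b_0\ne b_1$ in $B\setminus\{1\}$. For $\eta\in\{0,1\}^j$ let
$$v_\eta=b_{\eta_j}a\cdots b_{\eta_1}a ,$$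
and for $\varepsilon\in\{0,1\}^r$ let
$$w_\varepsilon=(b_0a)^{r+1}\,b_1a\,v_\varepsilon .$$
Say that $g$ *ends in* $h$ if the reduced word of $h$ is a suffix of the reduced word of $g$. If $g$ ends in $h$ and in $h'$ and $|h'|\le|h|$, then $h$ ends in $h'$; if $|h'|=|h|$, then $h=h'$.

**Lemma 8.** Let $s\ge1$, $r=2s$, and $(s+2)2^{-s}\le\delta<1$. For every nonempty finite $D\subset\Gamma$ there are $\varepsilon\in\{0,1\}^r$ and $D'\subseteq D$ with $|D'|\ge(1-\delta)|D|$ such that $w_\varepsilon D'$ is $A$-free and $aw_\varepsilon D'$ is $B$-free.

**Step 1: reduction to counting bad pairs.** Call $(d,\varepsilon)\in D\times\{0,1\}^r$ *bad* if $w_\varepsilon d'd^{-1}w_\varepsilon^{-1}\notin\Gamma_B$ for some $d'\in D\setminus\{d\}$. For given $\varepsilon$ let $D'$ be the set of $d\in D$ such that $(d,\varepsilon)$ is not bad. Then $w_\varepsilon D'$ is $A$-free. So for distinct $d,d'\in D'$ the element $w_\varepsilon d'd^{-1}w_\varepsilon^{-1}$ begins and ends with $B$-syllables; its conjugate by $a$ is a reduced word that begins and ends in $A$. Hence $aw_\varepsilon D'$ is $B$-free. It remains to show that there are at most $\delta2^r|D|$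 bad pairs, for then some $\varepsilon$ belongs to at most $\delta|D|$ of them.

**Step 2: a bad pair forces a suffix.** *Claim: if $(d,\varepsilon)$ is bad, then $d'd^{-1}$ ends in $v_\varepsilon$ for some $d'\in D$.* Write $w=w_\varepsilon=x_1\cdots x_m$, syllables from left to right, $m=4r+4$. Then $x_i\in B$ for odd $i$ and $x_i=a$ for even $i$; moreover $x_i=b_0$ for odd $i\le2r+1$, $x_{2r+3}=b_1$, and the last $2r$ syllables form $v_\varepsilon$. Let $d'$ witness badness, $t=d'd^{-1}\ne1$ and $\sigma=wtw^{-1}$. Then $\sigma\ne1$ and $\sigma\notin\Gamma_B$, so $\sigma\in\Gamma_A$. As $x_1\in B$, the concatenation $\sigma w$ is reduced. Write it as $\sigma w=y_1\cdots y_{m+|\sigma|}$, so that $y_{|\sigma|+i}=x_i$ for $1\le i\le m$. Let $k\le m$ be maximal with $x_i=y_i$ for all $i\le k$. Then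
$$t=w^{-1}\sigma w=x_m^{-1}\cdots x_{k+1}^{-1}\,y_{k+1}\cdots y_{m+|\sigma|}.$$
If $k=m$, there are no $x$-factors left and the word on the right is reduced. If $k<m$, then $x_{k+1}\ne y_{k+1}$: either they are in different factors and the word is reduced, or they are in the same factor and $x_{k+1}^{-1}y_{k+1}$ merges into one nontrivial syllable, after which the word is reduced. So $y_{k+2},\dots,y_{m+|\sigma|}$ are the last syllables of $t$ in all cases.

If $k\le m+|\sigma|-2r-1$, these are at least $2r$ syllables. The last $2r$ of them are the last $2r$ syllables of $w$, which form $v_\varepsilon$, as claimed.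

Suppose instead $k\ge m+|\sigma|-2r=|\sigma|+2r+4$. As $k\le m$, we have $1\le|\sigma|\le2r$. For $1\le i\le2r+4$ we have $|\sigma|+i\le k$, hence
$$x_{|\sigma|+i}=y_{|\sigma|+i}=x_i .$$
With $i=1$ we see $x_{|\sigma|+1}\in B$, so $|\sigma|$ is even. Put $i=2r+3-|\sigma|$, which is odd with $3\le i\le2r+1$. Then $x_i=b_0$, but $x_{|\sigma|+i}=x_{2r+3}=b_1$, a contradiction. (This is the purpose of the prefix $(b_0a)^{r+1}b_1a$: it excludes that $w$ agrees with a short shift of itself.)

Now look at what a union bound would give. For a given $t$ there is at most one $\varepsilon$ such that $t$ ends in $v_\varepsilon$. So each $d$ is in at most $|D|$ bad pairs out of $2^r$. But $r$ is fixed before $D$, and $|D|$ may be much larger than $2^r$, so this bound is useless. The remaining steps use that the elements $d'$ come from one finite set $D$, whose words form a tree with few branchings.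

**Step 3: avoiding cancellation.** Call $e\in\Gamma$ *ready* if $e=1$ or its leftmost syllable is in $B$. *Claim: for each $d$ there is at most one $\varepsilon'\in\{0,1\}^s$ with $v_{\varepsilon'}d$ not ready.* If $e$ is ready, then $b_\iota ae$ is a reduced concatenation and is ready, for $\iota=0,1$. Let $e$ be not ready, $e=a_1e'$ reduced with $a_1\in A$. If $aa_1\ne1$, then $b_\iota ae=b_\iota(aa_1)e'$ is ready for both $\iota$. If $aa_1=1$, then $b_\iota ae=b_\iota e'$. This is ready if $e'=1$. If $e'=b_*e''$ is reduced with $b_*\in B$, it is ready unless $b_\iota b_*=1$, which happens for at most one $\iota$. So at each of the $s$ steps that build $v_{\varepsilon'}d$ from $d$, readiness persists, and at most one choice of $\iota$ preserves non-readiness. The claim follows.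

Write $\varepsilon=(\varepsilon',\varepsilon'')$ with $\varepsilon',\varepsilon''\in\{0,1\}^s$, so $v_\varepsilon=v_{\varepsilon''}v_{\varepsilon'}$. By the claim at most $2^s|D|$ pairs $(d,\varepsilon)$ have $v_{\varepsilon'}d$ not ready.

**Step 4: from bad pairs to branchings.** Fix $\varepsilon'$ and let $E$ be the set of ready elements among the $v_{\varepsilon'}d$, $d\in D$. Suppose $(d,\varepsilon)$ is bad and $e=v_{\varepsilon'}d\in E$. By Step 2 there is $d'\in D$ with $d'd^{-1}=zv_\varepsilon$ reduced, where $z=1$ or $z\in\Gamma_A$. So
$$d'=z\,v_{\varepsilon''}v_{\varepsilon'}d=z\,v_{\varepsilon''}\,e .$$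
As $v_{\varepsilon''}$ ends with $a$ and $e$ is ready, this is a reduced concatenation, so $d'$ ends in $v_{\varepsilon''}e$. Let $\Lambda(e)$ be the set of $\varepsilon''\in\{0,1\}^s$ such that some element of $D$ ends in $v_{\varepsilon''}e$. Since $d\mapsto v_{\varepsilon'}d$ is injective, for this $\varepsilon'$ the number of bad pairs with $v_{\varepsilon'}d$ ready is at most $\sum_{e\in E}|\Lambda(e)|$.

A nonempty set of leaves of the binary tree of height $s$ has one element more than the number of nodes at which it branches. So if $\Lambda(e)\ne\emptyset$, then $|\Lambda(e)|$ equals $1$ plus the number of sequences $\eta$ with $|\eta|<s$ such that both $\eta0$ and $\eta1$ are initial segments of members of $\Lambda(e)$. For such $\eta$ put $h=av_\eta e$, a reduced concatenation. Since $v_{\eta\iota}e=b_\iota h$, the set $D$ contains an element ending in $b_0h$ and an element ending in $b_1h$. Let $\mathcal H$ be the set of all $h\in\Gamma$ with leftmost syllable $a$ that have this property. For fixed $j=|\eta|\in\{0,\dots,s-1\}$ the map $(e,\eta)\mapsto h$ is injective: deleting the $2j+1$ leftmost syllables of $h$ gives $e$,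 and the deleted syllables determine $\eta$. So each $h$ arises at most $s$ times, and
$$\sum_{e\in E}|\Lambda(e)|\le|E|+s|\mathcal H|\le|D|+s|\mathcal H|.$$

**Step 5: $|\mathcal H|\le|D|$.** For each $h\in\mathcal H$ draw one edge, labeled $h$, between some $d_0\in D$ ending in $b_0h$ and some $d_1\in D$ ending in $b_1h$. Then $d_0\ne d_1$, since the syllable in place $|h|+1$ from the right is $b_0$ in one and $b_1$ in the other. We show that this multigraph on $D$ is a forest; then it has fewer than $|D|$ edges. Suppose there is a cycle (two parallel edges count as one). Let $h$ be of minimal length among the labels of its edges, with endpoints $d_0,d_1$ as above. The rest of the cycle is a path from $d_0$ to $d_1$ through edges with labels $h'\ne h$, $|h'|\ge|h|$. Suppose one endpoint of such an edge ends in $b_0h$. It ends also in $h'$. Since it ends in both $h$ and $h'\ne h$, we have $|h'|\neq|h|$, so $|h'|\ge|h|+1=|b_0h|$, and therefore $h'$ ends in $b_0h$. The other endpoint ends in $h'$, hence also in $b_0h$. Starting from $d_0$ and going along the path, we find that $d_1$ ends in $b_0h$. But $d_1$ ends in $b_1h$, a contradiction.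

**Step 6: the total.** There are $2^s$ choices of $\varepsilon'$, so the number of bad pairs is at most
$$2^s|D|+2^s(1+s)|D|=2^s(s+2)|D|\le\delta\,2^{2s}|D|=\delta2^r|D|.\qquad\square$$

## 9. Proof of Theorem 1

Rename $A,B$ so that $|B|\ge3$, and take the action of Section 1. It is free and continuous on the Polish space $X$, and it does not depend on $\delta$. If $\delta\ge1$, the set $[0,\delta]$ contains all fractions and $C=\{1\}$ works. Let $0<\delta<1$. Choose $s\ge1$ with $(s+2)2^{-s}\le\delta$, let $r=2s$, and put
$$C=\{w_\varepsilon,\ aw_\varepsilon:\ \varepsilon\in\{0,1\}^r\}.$$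
Let a Borel set $\mathcal A\subseteq X$ and a nonempty finite $D\subset\Gamma$ be given. Lemma 6 gives a player $J$ for $\mathcal A$, and Lemma 8 gives $\varepsilon$ and $D'$; $D'\ne\emptyset$ because $\delta<1$.

If $J=\mathrm I$, apply Proposition 7 to the $A$-free set $w_\varepsilon D'$. There is $x$ with $w_\varepsilon d\cdot x\in\mathcal A$ for all $d\in D'$, so the fraction for $c=w_\varepsilon$ is at least $|D'|/|D|\ge1-\delta$.

If $J=\mathrm{II}$, apply Proposition 7 to the $B$-free set $aw_\varepsilon D'$. There is $x$ with $aw_\varepsilon d\cdot x\notin\mathcal A$ for all $d\in D'$, so the fraction for $c=aw_\varepsilon$ is at most $\delta$. $\square$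

With the deduction in Section 2, Corollary 2 is proved. For $\Gamma=\mathbb Z*\mathbb Z=F_2$ and $f(x)=\mathbf 1[x(1)<1/2]$ it answers the question in the negative.

## 10. Groups with large amenable subgroups normalized by finite sets

We now prove Theorem 3. Recall Følner's criterion: a countable group $N$ is amenable if and only if for every finite $M\subset N$ and $\eta>0$ there is a nonempty finite $D\subset N$ with $|mD\setminus D|\le\eta|D|$ for all $m\in M$.

Condition ($*$) holds for amenable $\Gamma$ with $N=\Gamma$. If $\Gamma$ has an infinite amenable normal subgroup, that subgroup serves as $N$ for all $F$ and $L$; in $F_2\times\mathbb Z$ it is $\{1\}\times\mathbb Z$.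

**Step 1: reduction to finitely many labels.** The purpose is to replace $f$ by a function of finitely many finitely-valued coordinates. By Stone–Weierstrass, continuous functions depending on finitely many coordinates are dense in $C(K^\Gamma)$. So there are a nonempty finite $F_0\subset\Gamma$, continuous $h_1,\dots,h_q:K^{F_0}\to[-1,1]$ and $\epsilon_0>0$ such that $\nu\in U$ whenever
$$\Big|\int h_j(y|_{F_0})\,d\nu-\int h_j(y|_{F_0})\,d\mathbb M_{\boldsymbol\lambda}[\![f]\!]\Big|<\epsilon_0\quad\text{for all }j.$$

For $m$ a power of $2$, $m\ge2$, let $i(x)=\min(\lfloor m\,x(1)\rfloor,m-1)$. Since $(\delta\cdot x)(1)=x(\delta)$, the function $x\mapsto i(\delta\cdot x)$ depends only on $x(\delta)$. As $m$ ranges over powers of $2$ and $F_1$ over nonempty finite subsets of $\Gamma$, the finite algebras generated by the $i(\delta\cdot x)$, $\delta\in F_1$, are directed, and their union generates the Borel $\sigma$-algebra of $\Omega$; so every Borel set is approximated in measure by sets in these algebras.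

Let $\eta>0$. Partition $K$ into finitely many Borel pieces of diameter $<\eta$, choose points $k_1,\dots,k_l$ in them, and let $E_1,\dots,E_l$ be the preimages of the pieces under $f$. Approximate each $E_i$ by a set $E_i'$ in one common algebra so that $\sum_i\boldsymbol\lambda(E_i\triangle E_i')<\eta$. Let $\tilde f=k_i$ on $E'_i\setminus\bigcup_{i'<i}E'_{i'}$ and $\tilde f=k_1$ elsewhere. Off $\bigcup_i(E_i\triangle E_i')$ we have $d(f,\tilde f)<\eta$. So
$$\tilde f(x)=\varphi\big((i(\delta\cdot x))_{\delta\in F_1}\big),\qquad\varphi:\{0,\dots,m-1\}^{F_1}\to K,$$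
and $\boldsymbol\lambda(d(f,\tilde f)\ge\eta)<\eta$. Outside a set of measure at most $|F_0|\eta$ we have $d(f(\gamma x),\tilde f(\gamma x))<\eta$ for all $\gamma\in F_0$. By uniform continuity of the $h_j$ we can fix $\eta$ so small that the values of $h_j$ then differ by less than $\epsilon_0/4$, and that $2|F_0|\eta<\epsilon_0/4$. Then replacing $f$ by $\tilde f$ changes each $\int h_j(y|_{F_0})\,d\mathbb M_{\boldsymbol\lambda}[\![f]\!]$ by less than $\epsilon_0/2$.

Put $F=F_1F_0$ and define $\Psi:(\mathbb Z/m)^F\to K^{F_0}$ by $\Psi(\pi)(\gamma_0)=\varphi((\pi(\delta\gamma_0))_{\delta\in F_1})$, where $\mathbb Z/m=\{0,\dots,m-1\}$. If $\hat g:X\to\mathbb Z/m$ is Borel and $g(x)=\varphi((\hat g(\delta x))_{\delta\in F_1})$, then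
$$[\![g]\!](z)|_{F_0}=\Psi\big((\hat g(\gamma z))_{\gamma\in F}\big).$$
In the same way $[\![\tilde f]\!](x)|_{F_0}=\Psi((i(\gamma\cdot x))_{\gamma\in F})$, and the $i(\gamma\cdot x)$ are independent and uniform. So the $F_0$-marginal of $\mathbb M_{\boldsymbol\lambda}[\![\tilde f]\!]$ is the image under $\Psi$ of the uniform measure on $(\mathbb Z/m)^F$. It is enough to find $\hat g$ whose patterns on $F$ are nearly uniform along every $Dx$, which we test by characters.

**Proposition 9.** Let $\Gamma$ satisfy ($*$). Given $m\ge2$, a nonempty finite $F\subset\Gamma$, and $\epsilon\in(0,1)$, there is a nonempty finite $D\subset\Gamma$ such that every free Borel action $\Gamma\curvearrowright X$ admits a Borel $\hat g:X\to\mathbb Z/m$ with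
$$\Big|\frac1{|D|}\sum_{d\in D}\chi_\kappa(dx)\Big|\le\epsilon\quad\text{for all }x\in X,\ \kappa\in(\mathbb Z/m)^F\setminus\{0\},$$
where $\chi_\kappa(z)=\exp\big(\frac{2\pi i}m\sum_{\gamma\in F}\kappa(\gamma)\hat g(\gamma z)\big)$.

The plan is to cut each orbit into cells of at least $L$ points and to choose the labels in a cell so that character sums over it are small. The obstacle is that $\chi_\kappa(z)$ may read labels from several cells. We color the cells, label them in order of color, and charge $z$ to the cell that is labeled last.

**Step 2: the constants and $D$.** Let $\theta=\epsilon/(4|F|)$ and let $L>m^{|F|}|F|^3/\theta^2$ be an integer. Take $N$ from ($*$) for $F$ and $L$. Choose $Q\subset N$ with $1\in Q$ and $|Q|=L$. Let $Q'=Q^{-1}Q$, which contains $Q$, and let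
$$M=N\cap\{\gamma'^{-1}q'q^{-1}\gamma:\ \gamma,\gamma'\in F,\ q,q'\in Q'\},$$
a finite set containing $1$. By Følner's criterion with $\eta=\epsilon/(2|M|)$ there is a nonempty finite $D\subset N$ with $|mD\setminus D|\le\eta|D|$ for $m\in M$. Summing over $m\in M$ we get
$$|\{d\in D:Md\not\subseteq D\}|\le\tfrac\epsilon2|D|,\qquad|MD|\le2|D|.$$
This $D$ depends only on $\Gamma,m,F,\epsilon$. Now let $\Gamma\curvearrowright X$ be a free Borel action.

**Step 3: cells.** Join distinct $x,y$ if $Qx\cap Qy\ne\emptyset$; then $y\in Q'x$, so this is a Borel graph of bounded degree. Let $Y$ be a Borel maximal independent set, that is, a Borel set maximal subject to the sets $Qy$, $y\in Y$, being pairwise disjoint. Every $x$ satisfies $Qx\cap Qy\ne\emptyset$ for some $y\in Y$, so $x\in Q'y$. Enumerate $Q'$. Let $c(x)=y$ if $x\in Qy$ with $y\in Y$ (which is unique); otherwise let $c(x)=q^{-1}x$ for the first $q\in Q'$ with $q^{-1}x\in Y$. The map $c:X\to Y$ is Borel, and the cells $C_y=c^{-1}(y)$ partition $X$, with $Qy\subseteq C_y\subseteq Q'y$. By freeness, $L\le|C_y|<\infty$.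

**Step 4: the order of the cells, and charging.** Join distinct $y,y'\in Y$ if there are $z\in X$ and $\gamma,\gamma'\in F$ with $\gamma z\in C_y$, $\gamma'z\in C_{y'}$. Then $z\in\gamma^{-1}Q'y$ and $y'\in Q'^{-1}\gamma'\gamma^{-1}Q'y$, so this is a Borel graph of bounded degree. Let $\mathrm{col}:Y\to\{1,\dots,T\}$ be a Borel proper coloring. For $\kappa\ne0$ let $S_\kappa=\{\gamma\in F:\kappa(\gamma)\ne0\}\ne\emptyset$. For $z\in X$ the points $c(\gamma z)$, $\gamma\in S_\kappa$, are pairwise equal or adjacent, so exactly one of them has the largest color; call it $\ell_\kappa(z)$. Let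
$$Z_\kappa(y)=\{z:\ell_\kappa(z)=y\}\subseteq\bigcup_{\gamma\in F}\gamma^{-1}C_y,\qquad|Z_\kappa(y)|\le|F||C_y|.$$
For $\gamma\in F$ we have $\gamma^{-1}C_y\subseteq\gamma^{-1}Ny=N\gamma^{-1}y$, because $\gamma$ normalizes $N$. So $Z_\kappa(y)$ meets at most $|F|$ orbits of $N$.

**Step 5: the requirement on the labels.** Define $\hat g$ on the cells in $T$ stages, $\mathrm{col}(y)=1,\dots,T$. When treating $y$, choose $\hat g|_{C_y}$ such that
$$\Big|\sum_{z\in V}\chi_\kappa(z)\Big|\le\theta|C_y|\quad\text{for all }\kappa\ne0\text{ and all }V=Z_\kappa(y)\cap(\text{an }N\text{-orbit}).\tag{4}$$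
For $z\in Z_\kappa(y)$ the points $\gamma z$, $\gamma\in S_\kappa$, lie in $C_y$ or in cells of smaller color. So (4) makes sense when $y$ is treated, is unaffected by later choices, and does not depend on the choices for other cells of the same color.

**Step 6: a suitable choice exists.** Choose the labels on $C_y$ independently and uniformly at random. For $z\in V$ let $I(z)=\{\gamma\in S_\kappa:\gamma z\in C_y\}$, which is nonempty since $\ell_\kappa(z)=y$. Then $\chi_\kappa(z)$ is a constant of modulus $1$ times $\prod_{\gamma\in I(z)}e^{2\pi i\kappa(\gamma)\hat g(\gamma z)/m}$, and the points $\gamma z$ are distinct by freeness. If some point lies in exactly one of the sets $\{\gamma z:\gamma\in I(z)\}$ and $\{\gamma'z':\gamma'\in I(z')\}$, then its label enters $\chi_\kappa(z)\overline{\chi_\kappa(z')}$ through one factor with $\kappa(\gamma)\ne0$. That factor has mean $0$ and is independent of the rest, so $\mathbb E\,\chi_\kappa(z)\overline{\chi_\kappa(z')}=0$. Hence this expectation is nonzero only if the two sets are equal. Fixing $\gamma\in I(z)$, this forces $z'=\gamma'^{-1}\gamma z$ for some $\gamma'\in F$, so there are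 at most $|F|$ such $z'$. Therefore
$$\mathbb E\Big|\sum_{z\in V}\chi_\kappa(z)\Big|^2\le|F||V|\le|F|^2|C_y|.$$
By Chebyshev, each condition in (4) fails with probability at most $|F|^2/(\theta^2|C_y|)\le|F|^2/(\theta^2L)$. There are at most $m^{|F|}|F|$ conditions with $V\ne\emptyset$, and $m^{|F|}|F|\cdot|F|^2/(\theta^2L)<1$ by the choice of $L$. So some labeling satisfies them all.

**Step 7: $\hat g$ is Borel.** Identify $C_y$ with a subset of $Q'$ via $qy\leftrightarrow q$, and choose the first suitable labeling in a fixed ordering. The choice depends on finitely-valued Borel data at $y$: which $q\in Q'$ have $qy\in C_y$; which of the points $\gamma^{-1}qy$ ($\gamma\in F$, $q\in Q'$) are in $Z_\kappa(y)$; and the labels already chosen at the points $\gamma z$ in cells of smaller color. Which of the points $\gamma^{-1}qy$ are in the same $N$-orbit depends, by freeness, only on the group elements. So $\hat g$ is Borel.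

**Step 8: verification.** Fix $x$ and $\kappa\ne0$. The nonempty sets $V_y=Z_\kappa(y)\cap Nx$ partition $Nx\supseteq Dx$, and $d\mapsto dx$ is injective.

If $z,z'\in V_y$, then $\gamma z=qy$ and $\gamma'z'=q'y$ for some $\gamma,\gamma'\in F$, $q,q'\in Q'$, so $z'=\gamma'^{-1}q'q^{-1}\gamma z$. As also $z'\in Nz$, freeness gives $\gamma'^{-1}q'q^{-1}\gamma\in N$, hence $z'\in Mz$. So if $V_y$ meets $Dx$ but $V_y\not\subseteq Dx$, every $dx\in V_y\cap Dx$ has $Md\not\subseteq D$. All such $V_y$ together contribute at most $\frac\epsilon2|D|$ to $|\sum_{d\in D}\chi_\kappa(dx)|$.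

If $\emptyset\ne V_y\subseteq Dx$, then $V_y$ contributes at most $\theta|C_y|$ by (4). For such $y$ pick $dx\in V_y$ and $\gamma\in F$ with $\gamma dx\in C_y\subseteq Q'y$. Then $y\in Q'^{-1}\gamma dx$ and
$$C_y\subseteq Q'Q'^{-1}\gamma dx=\gamma(\gamma^{-1}Q'Q'^{-1}\gamma)dx\subseteq\gamma Mdx,$$
where $\gamma^{-1}Q'Q'^{-1}\gamma\subseteq N$ because $\gamma$ normalizes $N$. Since cells are disjoint, the sum of $|C_y|$ over all such $y$ is at most $|\bigcup_{\gamma\in F}\gamma MDx|\le|F||MD|\le2|F||D|$. Altogether
$$\Big|\sum_{d\in D}\chi_\kappa(dx)\Big|\le\tfrac\epsilon2|D|+2|F|\theta|D|=\epsilon|D|.$$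
This proves Proposition 9. $\square$

**Step 9: end of the proof of Theorem 3.** Apply Proposition 9 to $m,F$ from Step 1 with $\epsilon\in(0,1)$ so small that $m^{|F|}\epsilon<\epsilon_0/2$. This gives $D$, which depends only on $\Gamma$ and on the data $K,f,U$. Let $\Gamma\curvearrowright X$ be a free Borel action, $\hat g$ as in the proposition, and $g$ as in Step 1. By Fourier inversion, the frequency of a pattern $\pi\in(\mathbb Z/m)^F$ along $Dx$ is
$$m^{-|F|}\sum_{\kappa}e^{-\frac{2\pi i}m\sum_\gamma\kappa(\gamma)\pi(\gamma)}\cdot\frac1{|D|}\sum_{d\in D}\chi_\kappa(dx).$$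
The term $\kappa=0$ is $m^{-|F|}$, and the others add up to at most $\epsilon$ in modulus. So the pattern distribution along $Dx$ has $\ell^1$-distance at most $m^{|F|}\epsilon<\epsilon_0/2$ from uniform. As $|h_j|\le1$, applying $\Psi$ shows that each $\int h_j(y|_{F_0})\,d\mathbb M_D[\![g]\!](x)$ is within $\epsilon_0/2$ of $\int h_j(y|_{F_0})\,d\mathbb M_{\boldsymbol\lambda}[\![\tilde f]\!]$, and hence differs by less than $\epsilon_0$ from $\int h_j(y|_{F_0})\,d\mathbb M_{\boldsymbol\lambda}[\![f]\!]$. Thus $\mathbb M_D[\![g]\!](x)\in U$ for all $x\in X$. $\square$
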